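\title{Multiplicity versus colength: a strict asymptotic bound by the Hilbert--Kunz multiplicity}

\begin{abstract}
Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p>0$ and dimension $d\ge1$. For every $\mathfrak m$-primary ideal $I$ the ratio $\operatorname{e}(I)/(d!\,\ell(R/I))$ is at most the Hilbert--Kunz multiplicity $\operatorname{e}_{\mathrm{HK}}(R)$. We prove that the upper limit of this ratio as $\ell(R/I)\to\infty$ is strictly smaller than $\operatorname{e}_{\mathrm{HK}}(R)$ if and only if $\operatorname{e}((\widehat R)_{\mathrm{red}})>1$. For $d\ge2$ the same holds for the supremum over all $\mathfrak m$-primary ideals.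
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p>0$ and dimension $d\ge1$, and let $I$ be an $\mathfrak m$-primary ideal. Three numbers measure the size of $R/I$. The first is the colength $\ell(R/I)$. The other two are growth rates of colengths: the Hilbert--Samuel multiplicity and the Hilbert--Kunz multiplicity,
\[
\operatorname{e}(I)=\lim_{n\to\infty}\frac{d!\,\ell(R/I^n)}{n^d},\qquad
\operatorname{e}_{\mathrm{HK}}(I)=\lim_{e\to\infty}\frac{\ell(R/I^{[p^e]})}{p^{ed}},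
\]
where the Frobenius power $I^{[p^e]}$ is the ideal generated by the $p^e$-th powers of the elements of $I$. One writes $\operatorname{e}(R)=\operatorname{e}(\mathfrak m)$ and $\operatorname{e}_{\mathrm{HK}}(R)=\operatorname{e}_{\mathrm{HK}}(\mathfrak m)$. The three numbers are related by the inequalities of Watanabe and Yoshida,
\begin{equation}\label{eq:WY}
\frac{\operatorname{e}(I)}{d!\,\ell(R/I)}\;\le\;\frac{\operatorname{e}_{\mathrm{HK}}(I)}{\ell(R/I)}\;\le\;\operatorname{e}_{\mathrm{HK}}(R),
\end{equation}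
whose short proof we recall in Section~\ref{sec:prelim}. We ask whether the bound $\operatorname{e}_{\mathrm{HK}}(R)$ for the left-hand side can be approached by ideals of large colength. Put
\[
\Lambda(R)=\lim_{N\to\infty}\ \sup_{\substack{\sqrt I=\mathfrak m\\ \ell(R/I)>N}}\ \frac{\operatorname{e}(I)}{d!\,\ell(R/I)} .
\]
The limit exists because the suprema decrease with $N$. For $I=\mathfrak m^n$ we have $\operatorname{e}(\mathfrak m^n)=n^d\operatorname{e}(R)$ and $d!\,\ell(R/\mathfrak m^n)/n^d\to\operatorname{e}(R)$, so the ratio tends to $1$. With \eqref{eq:WY} this gives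
\begin{equation}\label{eq:range}
1\le\Lambda(R)\le\operatorname{e}_{\mathrm{HK}}(R).
\end{equation}
If $R$ is regular, then $\mathfrak m$ is generated by a regular sequence $x_1,\dots,x_d$, so $\ell(R/(x_1^q,\dots,x_d^q))=q^d$ for $q=p^e$, and $\Lambda(R)=\operatorname{e}_{\mathrm{HK}}(R)=1$. Two curves over a field $k$ of characteristic $p$ show what can happen in singular rings.

\begin{example}[a thickened line]\label{ex:thick}
Let $R=k[[t,y]]/(y^\lambda)$ with $\lambda\ge1$. Then $\ell(R/\mathfrak m^{[q]})=\lambda q$ for $q\ge\lambda$, so $\operatorname{e}_{\mathrm{HK}}(R)=\lambda$. The ideal $I=(y,t^n)$ has colength $n$. From $(t^{nm})\subset I^m\subset(t^{n(m-\lambda)})$ for $m\ge\lambda$ we get $\operatorname{e}(I)=\lambda n$. Hence $\Lambda(R)=\lambda=\operatorname{e}_{\mathrm{HK}}(R)$: the multiplicity of $I$ counts the nilpotent thickening, and the colength does not.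
\end{example}

\begin{example}[a node]\label{ex:node}
Let $R=k[[x_1,x_2]]/(x_1x_2)$. Then $\ell(R/\mathfrak m^n)=2n-1$ and $\mathfrak m^{[q]}=\mathfrak m^q$, so $\operatorname{e}(R)=\operatorname{e}_{\mathrm{HK}}(R)=2$, and $I=\mathfrak m$ gives equality throughout \eqref{eq:WY}. Large colength destroys this equality. The ring $R$ embeds in $B=k[[x_1]]\times k[[x_2]]$ with cokernel $k$. If $IB=(x_1^a)\times(x_2^b)$, then $\operatorname{e}(I)=a+b$ by the associativity formula \eqref{eq:assoc} below, and tensoring $R\to B\to k\to0$ with $R/I$ gives $a+b\le\ell(R/I)+1$. Hence $\Lambda(R)=1<2=\operatorname{e}_{\mathrm{HK}}(R)$.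
\end{example}

The examples suggest that $\Lambda(R)=\operatorname{e}_{\mathrm{HK}}(R)$ only when $R$ is, in its top-dimensional part, a thickening of a regular ring. Let $\widehat R$ be the $\mathfrak m$-adic completion of $R$ and $(\widehat R)_{\mathrm{red}}$ its quotient by the nilradical. As we recall in Section~\ref{sec:B}, the positive integer $\operatorname{e}((\widehat R)_{\mathrm{red}})$ equals $1$ in exactly this situation. The problem posed in the work of Huneke, Ma, Quy and Smirnov \cite{HMQS} is to decide whether $\operatorname{e}((\widehat R)_{\mathrm{red}})>1$ implies $\Lambda(R)<\operatorname{e}_{\mathrm{HK}}(R)$. It does.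

\begin{theorem}\label{thm:A}
Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p>0$ and dimension $d\ge1$. If $\operatorname{e}((\widehat R)_{\mathrm{red}})>1$, then $\Lambda(R)<\operatorname{e}_{\mathrm{HK}}(R)$.
\end{theorem}

The hypothesis is also necessary, and in dimension at least two the restriction to large colength can be dropped.

\begin{theorem}\label{thm:B}
Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p>0$ and dimension $d\ge1$.
\begin{enumerate}
\item[(i)] $\Lambda(R)=\operatorname{e}_{\mathrm{HK}}(R)$ if and only if $\operatorname{e}((\widehat R)_{\mathrm{red}})=1$.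
\item[(ii)] If $d\ge2$, then $\displaystyle\sup_{\sqrt I=\mathfrak m}\frac{\operatorname{e}(I)}{d!\,\ell(R/I)}<\operatorname{e}_{\mathrm{HK}}(R)$ if and only if $\operatorname{e}((\widehat R)_{\mathrm{red}})>1$. For $d=1$ this fails: $I=\mathfrak m$ gives $\operatorname{e}(I)/\ell(R/I)=\operatorname{e}_{\mathrm{HK}}(R)$.
\end{enumerate}
\end{theorem}

If $\Lambda(R)=\operatorname{e}_{\mathrm{HK}}(R)$, then both inequalities in \eqref{eq:WY} are asymptotically sharp along one sequence of ideals $I_n$. In a reduced singular ring each can be sharp separately, and the proof of Theorem~\ref{thm:A} plays one against the other. Sharpness of the second forces a fixed fraction of the colength of $I_n$ to lie on a proper closed subset $V(Q)$ of positive dimension. Sharpness of the first says that $I_n^q$ and $I_n^{[q]}$ have almost the same Hilbert--Kunz multiplicity. But an ideal that is concentrated along $V(Q)$ is thin in the directions transverse to it, and this makes $I_n^q+Q^{[q]}$ definitely larger than $I_n^{[q]}+Q^{[q]}$. Section~\ref{sec:model}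 carries this out by hand for monomial ideals on a union of two planes. Sections~\ref{sec:Ffinite} and~\ref{sec:product} prove the estimates that replace the counting of monomials, Sections~\ref{sec:reduction}--\ref{sec:G} prove Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{Elementary properties of the two multiplicities}\label{sec:prelim}

The letters $q,q'$ denote powers of $p$, including $1$. In this section $(A,\mathfrak n)$ is a Noetherian local ring of characteristic $p$ and dimension $t$. An ideal \emph{of finite colength} is an ideal that is $\mathfrak n$-primary or equal to $A$; for the unit ideal we put $\operatorname{e}=\operatorname{e}_{\mathrm{HK}}=0$. For a local $A$-algebra $B$, such as a quotient or a localization, $\operatorname{e}(JB)$ and $\operatorname{e}_{\mathrm{HK}}(JB)$ are computed in $B$, with the dimension of $B$. The ideal $J^{[q]}$ is generated by the $q$-th powers of any set of generators of $J$, so Frobenius powers commute with sums, products and extensions of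 ideals. Both multiplicities decrease when the ideal grows, and the definitions give
\[
\operatorname{e}(J^m)=m^t\operatorname{e}(J),\qquad \operatorname{e}_{\mathrm{HK}}(J^{[q]})=q^t\operatorname{e}_{\mathrm{HK}}(J).
\]

\begin{lemma}\label{lem:elem}
Let $J\subset J'$ be ideals of finite colength, let $X$ be any ideal, and let $z\in A$.
\begin{enumerate}
\item[(a)] $\ell(J'^{[q]}/J^{[q]})\le\ell(J'/J)\,\ell(A/\mathfrak n^{[q]})$, and $\operatorname{e}_{\mathrm{HK}}(J)\le\operatorname{e}_{\mathrm{HK}}(J')+\operatorname{e}_{\mathrm{HK}}(A)\,\ell(J'/J)$.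
\item[(b)] $\ell(A/J)=\ell(A/(J,z))+\ell(A/(J:z))$, and $\operatorname{e}_{\mathrm{HK}}(J)\le\operatorname{e}_{\mathrm{HK}}((J,z))+\operatorname{e}_{\mathrm{HK}}(J:z)$. Also $\ell(A/(J,z^j))\le j\,\ell(A/(J,z))$ for $j\ge1$.
\item[(c)] $\operatorname{e}_{\mathrm{HK}}(J)-\operatorname{e}_{\mathrm{HK}}(J')\ge\operatorname{e}_{\mathrm{HK}}(J+X)-\operatorname{e}_{\mathrm{HK}}(J'+X)$.
\item[(d)] If $z\in\mathfrak n$ and $\dim A/(z)=t-1$, there is a constant $C$ with $\ell(A/(\mathfrak n^{[q]},z))\le Cq^{t-1}$ for all $q$.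
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Refine $J\subset J'$ to a chain of $\ell(J'/J)$ steps $J_{m+1}=J_m+(z_m)$ with $z_m\mathfrak n\subset J_m$. The module $J_{m+1}^{[q]}/J_m^{[q]}$ is generated by the class of $z_m^q$ and killed by $\mathfrak n^{[q]}$, so its length is at most $\ell(A/\mathfrak n^{[q]})$. Divide by $q^t$ and let $q\to\infty$ for the second statement.

(b) Multiplication by $z$ gives $A/(J:z)\cong(J,z)/J$, which is the first statement. Apply it to $J^{[q]}$ and $z^q$; since $(J^{[q]},z^q)=(J,z)^{[q]}$ and $(J:z)^{[q]}\subset J^{[q]}:z^q$, the second follows. For the third, each quotient $(J,z^m)/(J,z^{m+1})$, $0\le m<j$, is cyclic and killed by $(J,z)$.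

(c) The module $J'^{[q]}/J^{[q]}$ surjects onto $(J'^{[q]}+X^{[q]})/(J^{[q]}+X^{[q]})$. Divide the lengths by $q^t$ and let $q\to\infty$.

(d) If $\mathfrak n$ has $\mu$ generators, a monomial of degree $\mu q$ in them has an exponent $\ge q$, so $\mathfrak n^{\mu q}\subset\mathfrak n^{[q]}$. The function $m\mapsto\ell(A/(\mathfrak n^m,z))$ is eventually a polynomial of degree $t-1$.
\end{proof}

The inequalities \eqref{eq:WY} follow. The inclusion $J^{[q]}\subset J^q$ gives $\operatorname{e}(J)/t!\le\operatorname{e}_{\mathrm{HK}}(J)$, and (a) with $J'=A$ gives $\operatorname{e}_{\mathrm{HK}}(J)\le\operatorname{e}_{\mathrm{HK}}(A)\,\ell(A/J)$. Both hold for the unit ideal as well.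

We use three standard facts. The \emph{associativity formulas} state that
\begin{equation}\label{eq:assoc}
\operatorname{e}(J)=\sum_P\ell(A_P)\operatorname{e}(J(A/P)),\qquad
\operatorname{e}_{\mathrm{HK}}(J)=\sum_P\ell(A_P)\operatorname{e}_{\mathrm{HK}}(J(A/P)),
\end{equation}
where $P$ runs over the primes with $\dim A/P=t$.

Second, a finitely generated module $M$ has a \emph{prime filtration}: a finite filtration with factors $A/Q_1,\dots,A/Q_r$, where the $Q_\nu$ are primes in the support of $M$. Since $-\otimes A/J$ is right exact,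
\begin{equation}\label{eq:filtration}
\ell(M/JM)\le\sum_{\nu=1}^r\ell(A/(J+Q_\nu)).
\end{equation}

Third, let $A\to B$ be a flat local homomorphism of Noetherian local rings such that $\mathfrak nB$ is the maximal ideal of $B$. Tensoring a composition series with $B$ shows that $\ell_B(B/JB)=\ell_A(A/J)$. Applied to the powers and Frobenius powers of $J$, this gives
\begin{equation}\label{eq:flat}
\dim B=\dim A,\qquad\operatorname{e}(JB)=\operatorname{e}(J),\qquad\operatorname{e}_{\mathrm{HK}}(JB)=\operatorname{e}_{\mathrm{HK}}(J).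
\end{equation}
For $B=\widehat A$, extension is moreover a bijection on ideals of finite colength, so $\Lambda(\widehat A)=\Lambda(A)$.

\section{A model case: monomial ideals on two planes}\label{sec:model}

Let $S=k[[x_1,x_2,t]]/(x_1x_2)$, with maximal ideal $\mathfrak m$. It is reduced of dimension $2$, its branches are $A_1=k[[x_1,t]]$ and $A_2=k[[x_2,t]]$, and they meet along the line defined by $Q=(x_1,x_2)$, with $D=S/Q=k[[t]]$. Let $J$ be a monomial ideal of finite colength in a branch $A=k[[x,t]]$. Then $x^\alpha t^\beta\in J^{[q]}$ if and only if $x^{\lfloor\alpha/q\rfloor}t^{\lfloor\beta/q\rfloor}\in J$, so $\ell(A/J^{[q]})=q^2\ell(A/J)$. By \eqref{eq:assoc}, a monomial ideal $I$ of $S$ has $\operatorname{e}_{\mathrm{HK}}(I)=\ell(A_1/IA_1)+\ell(A_2/IA_2)$. In particular $\operatorname{e}_{\mathrm{HK}}(S)=2$.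

Each inequality in \eqref{eq:WY} can be sharp on its own. For $I=(x_1,x_2,t^n)$ we have $\ell(S/I)=n$ and $\operatorname{e}_{\mathrm{HK}}(I)=2n$, so the second is an equality; but $\ell(A/(x,t^n)^m)=n\binom{m+1}2$ gives $\operatorname{e}(I)/2!=n$, so the first is off by a factor $2$. For $I=\mathfrak m^n$ we have $\operatorname{e}(I)/2!=n^2$, $\operatorname{e}_{\mathrm{HK}}(I)=n^2+n$ and $\ell(S/I)=n^2$, so the roles are reversed.

\begin{proposition}\label{prop:model}
Every $\mathfrak m$-primary monomial ideal $I$ of $S$ satisfies $\operatorname{e}(I)/2\le(2-\frac1{32})\,\ell(S/I)$.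
\end{proposition}

\begin{proof}
Let $N=\ell(S/I)$ and let $\rho=\ell(D/ID)$, the least exponent with $t^\rho\in I$. In the sum $\ell(A_1/IA_1)+\ell(A_2/IA_2)$ each monomial outside $I$ is counted once, except that the $\rho$ powers of $t$ are counted twice. So $\operatorname{e}_{\mathrm{HK}}(I)=N+\rho$. If $\rho<N/2$, then $\operatorname{e}(I)/2\le\operatorname{e}_{\mathrm{HK}}(I)<\frac32N$. Assume from now on that $\rho\ge N/2$, that is, $I$ is concentrated along the line.

Fix a branch $A=k[[x,t]]$, and let $\beta_m$ be the least exponent with $x^mt^{\beta_m}\in IA$. Then $\rho=\beta_0\ge\beta_1\ge\cdots$ and $\sum_m\beta_m=\ell(A/IA)\le N$. Hence $4\beta_4\le N\le2\rho$: four steps away from the line, the ideal is at most half as deep. Ordinary powers exploit this through mixed products. For $0\le i\le q/4$,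
\[
(x^4t^{\beta_4})^i\,(t^\rho)^{q-i}=x^{4i}\,t^{\rho q-i(\rho-\beta_4)}\in I^qA,\qquad i(\rho-\beta_4)\ge i\rho/2 .
\]
Let $G=I^q+Q^{[q]}$. It contains $(I+Q)^{[q]}$, whose image $(x^q,t^{\rho q})$ in $A$ has a $q\times\rho q$ rectangle of monomials outside it. The displayed monomial removes a corner of at least $(q-4i)\,i\rho/2$ monomials from this rectangle; see Figure~\ref{fig:corner}. Adding the two branches and using Lemma~\ref{lem:elem}(c) with $X=Q^{[q]}$, we obtain
\[
(q-4i)\,i\rho\le\operatorname{e}_{\mathrm{HK}}((I+Q)^{[q]})-\operatorname{e}_{\mathrm{HK}}(G)\le\operatorname{e}_{\mathrm{HK}}(I^{[q]})-\operatorname{e}_{\mathrm{HK}}(I^q)\le q^2\bigl(\operatorname{e}_{\mathrm{HK}}(I)-\operatorname{e}(I)/2\bigr),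
\]
where the last step is \eqref{eq:WY} for $I^q$. Take $i=\lfloor q/8\rfloor$, divide by $q^2$ and let $q\to\infty$. This gives $\operatorname{e}_{\mathrm{HK}}(I)-\operatorname{e}(I)/2\ge\rho/16\ge N/32$, and $\operatorname{e}_{\mathrm{HK}}(I)\le2N$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!35] (0,0) rectangle (8,1.5);
\fill[gray!15] (0,1.5) rectangle (6.4,3);
\draw (8,0) -- (8,1.5) -- (6.4,1.5) -- (6.4,3) -- (0,3);
\draw[dashed] (6.4,3) -- (8,3) -- (8,1.5);
\draw[dashed] (0,1.5) -- (6.4,1.5);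
\draw[->] (0,0) -- (8.7,0) node[right] {$\beta$};
\draw[->] (0,0) -- (0,3.6) node[above] {$\alpha$};
\node[left] at (0,1.5) {$j$};
\node[left] at (0,3) {$q$};
\node[below] at (8,0) {$\rho q$};
\node[above] at (6.4,3) {$\rho q-i(\rho-\beta_4)$};
\node at (3.2,0.75) {bounds the colength of $GA+(x^j)$};
\node at (3.2,2.25) {bounds the colength of $GA:x^j$};
\end{tikzpicture}
\caption{Exponents $(\beta,\alpha)$ of monomials $x^\alpha t^\beta$ in $A=k[[x,t]]$. The full rectangle consists of the monomials outside $(x^q,t^{\rho q})$. The monomials outside $GA=I^qA+(x^q)$ lie in the shaded region, because $I^qA$ contains $x^jt^{\rho q-i(\rho-\beta_4)}$ with $j=4i$. The removed corner is a fixed fraction of the rectangle when $i$ is proportional to $q$.}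
\label{fig:corner}
\end{figure}

The general proof has the same shape. The variable $x$ becomes a nonzerodivisor $y\in Q$, and the dashed line in Figure~\ref{fig:corner} becomes the splitting of Lemma~\ref{lem:elem}(b) along $y^j$. Three features of the model must be replaced. The formula $\operatorname{e}_{\mathrm{HK}}(I)=N+\rho$ becomes an estimate that compares $\operatorname{e}_{\mathrm{HK}}$ with colength uniformly in the ideal (Lemma~\ref{lem:uniform}). The area of a rectangle, height times width, becomes the product of a multiplicity in $S_Q$ and a multiplicity in $S/Q$ (Lemma~\ref{lem:box}). The addition of exponents of $t$ becomes Minkowski's inequality in $S/Q$ (Lemma~\ref{lem:product}).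

\section{Uniform convergence in F-finite rings}\label{sec:Ffinite}

For a module $M$ over a ring $A$ of characteristic $p$ and $q=p^e$, let $F^e_*M$ be the group $M$ with $a\in A$ acting as $a^q$; write $F_*=F^1_*$. A Noetherian ring $A$ is \emph{F-finite} if $F_*A$ is finitely generated. Quotients and localizations of F-finite rings are F-finite, and $W^{-1}F^e_*A=F^e_*(W^{-1}A)$ for a multiplicative set $W$, because inverting $w^q$ is the same as inverting $w$. If $(A,\mathfrak n,\kappa)$ is local and $J$ has finite colength, then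
\begin{equation}\label{eq:push}
F^e_*A/JF^e_*A=F^e_*(A/J^{[q]}),\qquad \ell\bigl(F^e_*(A/J^{[q]})\bigr)=[\kappa:\kappa^q]\,\ell(A/J^{[q]}),
\end{equation}
and $[\kappa:\kappa^q]=[\kappa:\kappa^p]^e$, since Frobenius maps $\kappa^p\subset\kappa$ isomorphically onto each step of $\kappa^q\subset\dots\subset\kappa^p\subset\kappa$. So in an F-finite ring the colength of $J^{[q]}$ is a length computed in one finitely generated module that does not depend on $J$. The rank of this module is given by a theorem of Kunz; here $\kappa(P)$ is the residue field of $A_P$.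

\begin{theorem}[Kunz {\cite[Prop.~2.3, Thm.~2.5]{Kunz}}]\label{thm:Kunz}
An F-finite ring is excellent, in particular catenary. For primes $P\subset Q$ of an F-finite ring,
$[\kappa(P):\kappa(P)^p]=p^{\operatorname{ht}(Q/P)}[\kappa(Q):\kappa(Q)^p]<\infty$.
\end{theorem}

The limit that defines $\operatorname{e}_{\mathrm{HK}}(J)$ is taken for each $J$ separately, while we need estimates for a sequence of ideals at once. The next lemma bounds the error, for all $J$ and $q$, by the colength of $J$ on one fixed hypersurface. A local ring $A$ is \emph{equidimensional} if $\dim A/P=\dim A$ for all minimal primes $P$.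

\begin{lemma}\label{lem:uniform}
Let $(A,\mathfrak n,\kappa)$ be an F-finite, reduced, equidimensional local ring of dimension $t\ge1$. There are a nonzerodivisor $x\in\mathfrak n$ and a constant $C$ such that for all ideals $J$ of finite colength and all $q\ge1$,
\[
\Bigl|\operatorname{e}_{\mathrm{HK}}(J)-q^{-t}\ell(A/J^{[q]})\Bigr|\le\frac Cq\,\ell(A/(J,x)).
\]
\end{lemma}

\begin{proof}
We compare $F_*A$ with a free module. Let $a=[\kappa:\kappa^p]$ and $r=p^ta$. Since $A$ is reduced, its total quotient ring is $K=\prod_P\kappa(P)$, the product over the minimal primes. Since $A$ is equidimensional, $\operatorname{ht}(\mathfrak n/P)=t$ and so $[\kappa(P):\kappa(P)^p]=r$ for every minimal prime $P$, by Theorem~\ref{thm:Kunz}. Hence $F_*A\otimes_AK=F_*K\cong K^r$.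

Multiplying a $K$-basis of $F_*K$ by a nonzerodivisor of $A$, we may take it inside $F_*A$; this gives $\alpha\colon A^r\to F_*A$ with $\alpha\otimes K$ an isomorphism. The image of the finitely generated module $F_*A$ in $K^r$ has a common denominator; clearing it gives $\beta\colon F_*A\to A^r$ with $\beta\otimes K$ an isomorphism. The cokernels of $\alpha$ and $\beta$ are finitely generated and vanish after tensoring with $K$, so one nonzerodivisor $x$ kills both. The associated primes of $A$ are its minimal primes and $t\ge1$, so $\mathfrak n$ contains a nonzerodivisor; multiplying by it we may assume $x\in\mathfrak n$. Both cokernels are quotients of $(A/(x))^\nu$ for some $\nu$.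

Tensor $A^r\to F_*A\to\operatorname{coker}\alpha\to0$ and $F_*A\to A^r\to\operatorname{coker}\beta\to0$ with $A/J$. By \eqref{eq:push},
\[
\bigl|a\,\ell(A/J^{[p]})-a\,p^t\ell(A/J)\bigr|\le\nu\,\ell(A/(J,x)).
\]
We apply this to $J^{[q]}$. Lemma~\ref{lem:elem}(a) in the ring $A/(x)$, which has dimension $t-1$, and Lemma~\ref{lem:elem}(d) give a constant $C_0$ with
\[
\ell(A/(J^{[q]},x))\le\ell(A/(J,x))\,\ell(A/(\mathfrak n^{[q]},x))\le C_0q^{t-1}\ell(A/(J,x)).
\]
Dividing by $a(pq)^t\ge q^t$, we find
\[
\bigl|(pq)^{-t}\ell(A/J^{[pq]})-q^{-t}\ell(A/J^{[q]})\bigr|\le\nu C_0\,q^{-1}\ell(A/(J,x)).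
\]
Sum over $q,pq,p^2q,\dots$; since $\sum_{m\ge0}p^{-m}\le2$, the constant $C=2\nu C_0$ works.
\end{proof}

\begin{remark}
Both hypotheses are needed, even for $q=1$ and a perfect field $k$. In Example~\ref{ex:thick} the ideal $J=(y,t^n)$ has $\ell(A/J^{[q]})=\lambda nq$ for $q\ge\lambda$, so $\operatorname{e}_{\mathrm{HK}}(J)-\ell(A/J)=(\lambda-1)n$. In $A=k[[x_1,x_2,z]]/(x_1z,x_2z)$ the ideal $J=(x_1,x_2,z^n)$ has colength $n$, and $\operatorname{e}_{\mathrm{HK}}(J)=1$ by \eqref{eq:assoc}. In both cases $\ell(A/(J,x))$ is bounded in $n$ for every nonzerodivisor $x$.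
\end{remark}

We shall apply Lemma~\ref{lem:uniform} to a ring, to a quotient by a prime $Q$, and to the localization at $Q$.

\begin{lemma}\label{lem:local}
Let $(S,\mathfrak m,k)$ be an F-finite, reduced, equidimensional local ring of dimension $d$, and let $Q$ be a prime with $h=\operatorname{ht}Q$ and $s=\dim S/Q$. Then $h+s=d$, the rings $S/Q$ and $S_Q$ are F-finite, reduced and equidimensional, and $\operatorname{e}_{\mathrm{HK}}(S_Q)\le\operatorname{e}_{\mathrm{HK}}(S)$.
\end{lemma}

\begin{proof}
For a minimal prime $P\subset Q$, the local domain $S/P$ is catenary of dimension $d$, so $\operatorname{ht}(Q/P)=d-s$, independently of $P$. Hence $h=d-s$ and $S_Q$ is equidimensional. For the inequality, let $\mu$ denote the minimal number of generators and let $q=p^e$. Generators of $F^e_*S$ generate its localization $F^e_*S_Q$. By Nakayama's lemma and \eqref{eq:push},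
\[
\ell(S_Q/Q^{[q]}S_Q)\,[\kappa(Q):\kappa(Q)^q]=\mu(F^e_*S_Q)\le\mu(F^e_*S)=\ell(S/\mathfrak m^{[q]})\,[k:k^q].
\]
Theorem~\ref{thm:Kunz} gives $[\kappa(Q):\kappa(Q)^q]=q^s[k:k^q]$. Divide by $q^d[k:k^q]$ and let $q\to\infty$.
\end{proof}

\section{The Hilbert--Kunz multiplicity of a product of powers}\label{sec:product}

We need an upper bound for $\operatorname{e}_{\mathrm{HK}}(\mathfrak a^i\mathfrak c^m)$. Products of ideals are controlled by the Hilbert--Samuel multiplicity: in a Noetherian local ring of dimension $s\ge1$, \emph{Minkowski's inequality} \cite{RS}, \cite[\S17.7]{HS} states that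
\begin{equation}\label{eq:mink}
\operatorname{e}(\mathfrak a\mathfrak c)^{1/s}\le\operatorname{e}(\mathfrak a)^{1/s}+\operatorname{e}(\mathfrak c)^{1/s}
\end{equation}
for ideals primary to the maximal ideal; it is trivial if one of them is the unit ideal. The inequality $\operatorname{e}/s!\le\operatorname{e}_{\mathrm{HK}}$ points the wrong way for us, but for high powers it can almost be reversed. Recall that $J\subset\mathfrak a$ is a \emph{reduction} of $\mathfrak a$ if $\mathfrak a^{b+1}=J\mathfrak a^b$ for some $b$. Then $\mathfrak a^{n+b}\subset J^n\subset\mathfrak a^n$ for all $n$, so $\operatorname{e}(J)=\operatorname{e}(\mathfrak a)$. If the residue field is infinite, every ideal primary to the maximal ideal has a reduction generated by $s$ elements.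

\begin{lemma}\label{lem:product}
Let $(D,\mathfrak n)$ be a Noetherian local ring of characteristic $p$ and dimension $s\ge1$, let $\mathfrak a,\mathfrak c$ be ideals of finite colength, and let $i,m\ge1$. Then
\[
\operatorname{e}_{\mathrm{HK}}(\mathfrak a^i\mathfrak c^m)\le\frac1{s!}\Bigl((i+s-1)\operatorname{e}(\mathfrak a)^{1/s}+(m+s-1)\operatorname{e}(\mathfrak c)^{1/s}\Bigr)^s .
\]
In particular $\operatorname{e}_{\mathrm{HK}}(\mathfrak a)=\operatorname{e}(\mathfrak a)$ if $s=1$.
\end{lemma}

\begin{proof}
By \eqref{eq:flat} for $D\to D[X]_{\mathfrak nD[X]}$ we may assume that the residue field is infinite. Let $J_1\subset\mathfrak a$ and $J_2\subset\mathfrak c$ be reductions generated by $s$ elements, with $J_\nu=D$ for a unit ideal. Consider a monomial of degree $(i+s-1)q$ in the $s$ generators of $J_1$, with exponents $qf_\nu+g_\nu$, $0\le g_\nu\le q-1$. Then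
\[
\sum_\nu f_\nu\ge\frac{(i+s-1)q-s(q-1)}q=i-1+\frac sq>i-1,
\]
so $\sum_\nu f_\nu\ge i$. Hence $J_1^{(i+s-1)q}\subset(J_1^{[q]})^i$, and the same count with $m$ in place of $i$ gives $J_2^{(m+s-1)q}\subset(J_2^{[q]})^m$. With $B=J_1^{i+s-1}J_2^{m+s-1}$ we get $B^q\subset(\mathfrak a^{[q]})^i(\mathfrak c^{[q]})^m=(\mathfrak a^i\mathfrak c^m)^{[q]}$. Dividing colengths by $q^s$ and letting $q\to\infty$ yields $\operatorname{e}_{\mathrm{HK}}(\mathfrak a^i\mathfrak c^m)\le\operatorname{e}(B)/s!$. Now apply \eqref{eq:mink} to the two factors of $B$, using $\operatorname{e}(J_1^b)=b^s\operatorname{e}(\mathfrak a)$ and $\operatorname{e}(J_2^b)=b^s\operatorname{e}(\mathfrak c)$. For $s=1$, take $i=1$ and $\mathfrak c=D$, and combine with \eqref{eq:WY}.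
\end{proof}

\section{Extremal sequences and reduction to F-finite rings}\label{sec:reduction}

\begin{definition}
Let $(A,\mathfrak n)$ be a Noetherian local ring of characteristic $p$ and dimension $d\ge1$. An \emph{extremal sequence} is a sequence of $\mathfrak n$-primary ideals $I_n$ with $\ell(A/I_n)\to\infty$ and $\operatorname{e}(I_n)/(d!\,\ell(A/I_n))\to\operatorname{e}_{\mathrm{HK}}(A)$.
\end{definition}

If $\Lambda(A)=\operatorname{e}_{\mathrm{HK}}(A)$, then for each $n$ there is an ideal $I_n$ of colength $>n$ with ratio $>\operatorname{e}_{\mathrm{HK}}(A)-1/n$, so $A$ has an extremal sequence by \eqref{eq:WY}. We transport such a sequence to a ring to which Lemma~\ref{lem:uniform} applies. Two theorems are needed. A Noetherian local ring $A$ is \emph{unmixed} if $\dim\widehat A/P=\dim A$ for all $P\in\operatorname{Ass}\widehat A$.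

\begin{theorem}[Watanabe--Yoshida {\cite[Thm.~1.5]{WY}}; see also \cite{HY}]\label{thm:regular}
An unmixed local ring $A$ of characteristic $p$ with $\operatorname{e}_{\mathrm{HK}}(A)=1$ is regular.
\end{theorem}

\begin{theorem}[Hochster--Huneke {\cite[\S6, including Lemma~6.13]{HH}}]\label{thm:gamma}
Let $(T,\mathfrak n)$ be a complete, reduced local ring of characteristic $p$. There is a faithfully flat local extension $T\to S$ such that $S$ is Noetherian, local, F-finite and reduced, $\mathfrak nS$ is the maximal ideal of $S$, and every element of $S$ has some $p^e$-th power in $T$.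
\end{theorem}

\begin{proposition}\label{prop:reduction}
Let $R$ be as in Theorem~\ref{thm:A} and suppose that $\Lambda(R)=\operatorname{e}_{\mathrm{HK}}(R)$. Then there is an F-finite, reduced, equidimensional local ring $S$ of dimension $d$ with $\operatorname{e}_{\mathrm{HK}}(S)>1$ that has an extremal sequence.
\end{proposition}

\begin{proof}
By \eqref{eq:flat} we may assume that $R$ is complete. Let $I_n$ be an extremal sequence in $R$.

\emph{Step 1: the top-dimensional reduced part.} Let $P_1,\dots,P_r$ be the primes with $\dim R/P_\nu=d$, and put $\lambda_\nu=\ell(R_{P_\nu})$, $T_\nu=R/P_\nu$, $T=R/\bigcap_\nu P_\nu$. Let $a_\nu(n)=\operatorname{e}(I_nT_\nu)/(d!\,\ell(R/I_n))$. By \eqref{eq:WY} in $T_\nu$ and $\ell(T_\nu/I_nT_\nu)\le\ell(R/I_n)$ we have $a_\nu(n)\le\operatorname{e}_{\mathrm{HK}}(T_\nu)$. By \eqref{eq:assoc},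
\[
\sum_\nu\lambda_\nu a_\nu(n)=\frac{\operatorname{e}(I_n)}{d!\,\ell(R/I_n)}\longrightarrow\operatorname{e}_{\mathrm{HK}}(R)=\sum_\nu\lambda_\nu\operatorname{e}_{\mathrm{HK}}(T_\nu).
\]
All $\lambda_\nu$ are positive, so $a_\nu(n)\to\operatorname{e}_{\mathrm{HK}}(T_\nu)$ for each $\nu$. In the reduced ring $T$ all weights in \eqref{eq:assoc} are $1$, so
\[
\frac{\operatorname{e}(I_nT)}{d!\,\ell(R/I_n)}=\sum_\nu a_\nu(n)\longrightarrow\operatorname{e}_{\mathrm{HK}}(T),\qquad
\frac{\operatorname{e}(I_nT)}{d!\,\ell(R/I_n)}\le\frac{\operatorname{e}(I_nT)}{d!\,\ell(T/I_nT)}\le\operatorname{e}_{\mathrm{HK}}(T).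
\]
Thus the ratios in $T$ tend to $\operatorname{e}_{\mathrm{HK}}(T)$. Also $\operatorname{e}(I_nT)\to\infty$, hence $\ell(T/I_nT)\ge\operatorname{e}(I_nT)/(d!\operatorname{e}_{\mathrm{HK}}(T))\to\infty$. So $I_nT$ is an extremal sequence in $T$.

\emph{Step 2: $\operatorname{e}_{\mathrm{HK}}(T)>1$.} This is the only place where the hypothesis of Theorem~\ref{thm:A} enters. By \eqref{eq:assoc}, $\operatorname{e}(T)=\sum_\nu\operatorname{e}(T_\nu)=\operatorname{e}(R_{\mathrm{red}})>1$, so $T$ is not regular. The ring $T$ is complete and its associated primes are the images of the $P_\nu$, so it is unmixed. Theorem~\ref{thm:regular} and \eqref{eq:range} give $\operatorname{e}_{\mathrm{HK}}(T)>1$.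

\emph{Step 3: F-finiteness.} Let $T\to S$ be as in Theorem~\ref{thm:gamma}. By \eqref{eq:flat}, $\dim S=d$, $\operatorname{e}_{\mathrm{HK}}(S)=\operatorname{e}_{\mathrm{HK}}(T)$, and $I_nS$ is an extremal sequence. Let $P'$ be a minimal prime of $S$. Flat maps satisfy going-down, so $P=P'\cap T$ is a minimal prime of $T$. The extension $T/P\subset S/P'$ is integral, because every element of $S$ has a power in $T$. Hence $\dim S/P'=\dim T/P=d$.
\end{proof}

\section{The prime along which the ideals concentrate}\label{sec:Q}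

By Proposition~\ref{prop:reduction}, Theorem~\ref{thm:A} follows once we derive a contradiction from the following data, fixed in this section and the next: $(S,\mathfrak m)$ is an F-finite, reduced, equidimensional local ring of dimension $d\ge1$ with $E=\operatorname{e}_{\mathrm{HK}}(S)>1$, and $I_n$ is an extremal sequence in $S$. We write $I=I_n$ and $N=N_n=\ell(S/I_n)$. For real sequences, $f_n\le g_n+o(N)$ means $\limsup_n(f_n-g_n)/N_n\le0$; every other parameter, including $q$, is fixed as $n\to\infty$. Since $\operatorname{e}(I)/d!\le\operatorname{e}_{\mathrm{HK}}(I)\le EN$ and $\operatorname{e}(I)/(d!\,N)\to E$, both inequalities are asymptotically sharp: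
\begin{equation}\label{eq:sharp}
\operatorname{e}_{\mathrm{HK}}(I)\ge EN-o(N),\qquad\operatorname{e}_{\mathrm{HK}}(I)-\operatorname{e}(I)/d!\le o(N).
\end{equation}

\begin{lemma}\label{lem:Q}
After passing to a subsequence, there are a non-minimal prime $Q\ne\mathfrak m$ and $\delta>0$ such that $\ell(S/(I_n+Q))\ge\delta N_n$ for all $n$, and $\ell(S/(I_n+Q'))\le o(N)$ for every prime $Q'\supsetneq Q$.
\end{lemma}

\begin{proof}
Call a prime $Q$ \emph{heavy} if it is not minimal and $\limsup_n\ell(S/(I_n+Q))/N_n>0$. Suppose that no prime is heavy. Let $x$ and $C$ be as in Lemma~\ref{lem:uniform} for $S$. The primes in a prime filtration of $S/(x)$ contain the nonzerodivisor $x$, so they are not minimal, and \eqref{eq:filtration} gives $\ell(S/(I,x))\le o(N)$. Lemma~\ref{lem:uniform} with $q=1$ then gives $\operatorname{e}_{\mathrm{HK}}(I)\le N+o(N)$. This contradicts \eqref{eq:sharp} because $E>1$.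

Since $S$ is Noetherian, there is a prime $Q$ that is maximal among the heavy primes. A prime $Q'\supsetneq Q$ is not minimal and not heavy, so $\ell(S/(I_n+Q'))\le o(N)$. Pass to a subsequence along which $\ell(S/(I_n+Q))/N_n$ is bounded below by some $\delta>0$. Finally $\mathfrak m$ is not heavy, because $\ell(S/\mathfrak m)=1$ and $N_n\to\infty$.
\end{proof}

The assumptions $E>1$ and $N_n\to\infty$ have now been converted into geometry: the first makes $Q$ non-minimal, so there is a direction transverse to $V(Q)$, and the second gives $V(Q)$ positive dimension. If $d=1$ there is no such prime, and Theorem~\ref{thm:A} is proved. Let $d\ge2$, and put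
\[
D=S/Q,\qquad\rho=\rho_n=\ell(D/I_nD)\ge\delta N,\qquad h=\operatorname{ht}Q\ge1,\qquad s=\dim D\ge1 .
\]
By Lemma~\ref{lem:local}, $h+s=d$ and Lemma~\ref{lem:uniform} applies to $S$, $D$ and $S_Q$. Because $Q$ is maximal among the heavy primes, proper closed subsets of $V(Q)$ contribute only $o(N)$. A module supported on $V(Q)$ therefore counts as a number of copies of $D$, and the singularities of $D$ are invisible.

\begin{lemma}\label{lem:generic}
\begin{enumerate}
\item[(a)] Let $M$ be a finitely generated $S$-module with $\operatorname{Supp}M\subset V(Q)$, fix $q$, and let $\mathfrak c_n\supset I_n^{[q]}$ be ideals. Then $\ell(M/\mathfrak c_nM)\le\ell(M_Q)\,\ell(D/\mathfrak c_nD)+o(N)$.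
\item[(b)] $\operatorname{e}_{\mathrm{HK}}(I_nD)\le\rho+o(N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The primes in a prime filtration of $M$ contain $Q$. Localizing at $Q$ kills the factors $S/Q'$ with $Q'\supsetneq Q$ and turns each factor $S/Q$ into $\kappa(Q)$, so exactly $\ell(M_Q)$ factors equal $S/Q$. For $Q'\supsetneq Q$, Lemma~\ref{lem:elem}(a) in $S/Q'$ and Lemma~\ref{lem:Q} give
\[
\ell(S/(\mathfrak c_n+Q'))\le\ell(S/(I_n^{[q]}+Q'))\le\ell(S/(\mathfrak m^{[q]}+Q'))\,\ell(S/(I_n+Q'))\le o(N).
\]
Now use \eqref{eq:filtration}.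

(b) Let $x_D$ and $C_D$ be as in Lemma~\ref{lem:uniform} for $D$. With $q=1$ it gives $\operatorname{e}_{\mathrm{HK}}(ID)\le\rho+C_D\,\ell(D/(ID,x_D))$. The $S$-module $M=D/(x_D)$ has $M_Q=0$ because $x_D\ne0$ in the domain $D$, so the last term is $o(N)$ by (a).
\end{proof}

The next lemma is the formula ``area $\le$ height $\times$ width''. It treats the sum of an ideal $L$ that is independent of $n$ and cuts $S$ down to a neighborhood of $V(Q)$, and an ideal $\mathfrak b_n$ that varies. Lemma~\ref{lem:generic}(a) gives the statement for the $q'$-th Frobenius powers, with $q'$ fixed and $n\to\infty$. The multiplicities require $q'\to\infty$ with $n$ fixed, and Lemma~\ref{lem:uniform} allows us to exchange the limits.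

\begin{lemma}\label{lem:box}
Fix $q$ and an ideal $L\supset Q^{[q]}$ of $S$, and let $\mathfrak b_n\supset I_n^{[q]}$ be ideals. Then
\[
\operatorname{e}_{\mathrm{HK}}(\mathfrak b_n+L)\le\operatorname{e}_{\mathrm{HK}}(LS_Q)\operatorname{e}_{\mathrm{HK}}(\mathfrak b_nD)+o(N).
\]
\end{lemma}

\begin{proof}
Put $H_n=\mathfrak b_n+L$ and $c_q=\ell(S/\mathfrak m^{[q]})$. By Lemma~\ref{lem:elem}(a), $\ell(S/H_n)$ and $\ell(D/\mathfrak b_nD)$ are at most $\ell(S/I_n^{[q]})\le c_qN$, and then $\operatorname{e}_{\mathrm{HK}}(\mathfrak b_nD)\le\operatorname{e}_{\mathrm{HK}}(D)c_qN$ by \eqref{eq:WY}. Fix $q'$, and let $C_S,C_D$ be the constants of Lemma~\ref{lem:uniform} for $S$ and $D$. That lemma gives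
\[
\operatorname{e}_{\mathrm{HK}}(H_n)\le\frac{\ell(S/H_n^{[q']})}{q'^d}+\frac{C_Sc_qN}{q'},\qquad
\frac{\ell(D/\mathfrak b_n^{[q']}D)}{q'^s}\le\operatorname{e}_{\mathrm{HK}}(\mathfrak b_nD)+\frac{C_Dc_qN}{q'} .
\]
The module $M=S/L^{[q']}$ is killed by $Q^{[qq']}$, so it is supported in $V(Q)$, and $S/H_n^{[q']}=M/\mathfrak b_n^{[q']}M$ with $\mathfrak b_n^{[q']}\supset I_n^{[qq']}$. Put $\theta_{q'}=q'^{-h}\ell(S_Q/L^{[q']}S_Q)$ and $\theta=\operatorname{e}_{\mathrm{HK}}(LS_Q)$. Lemma~\ref{lem:generic}(a) and $d=h+s$ give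
\[
q'^{-d}\ell(S/H_n^{[q']})\le\theta_{q'}\,q'^{-s}\ell(D/\mathfrak b_n^{[q']}D)+o(N).
\]
Combining the three inequalities,
\[
\limsup_n\frac{\operatorname{e}_{\mathrm{HK}}(H_n)-\theta\operatorname{e}_{\mathrm{HK}}(\mathfrak b_nD)}{N_n}\le|\theta_{q'}-\theta|\operatorname{e}_{\mathrm{HK}}(D)c_q+\frac{(\theta_{q'}C_D+C_S)c_q}{q'} .
\]
The left side does not depend on $q'$, and the right side tends to $0$ as $q'\to\infty$ since $\theta_{q'}\to\theta$.
\end{proof}

\section{The ideal $I^q+Q^{[q]}$ and the proof of Theorem~\ref{thm:A}}\label{sec:G}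

For each $q$ put $G=G_{n,q}=I_n^q+Q^{[q]}$. The summand $Q^{[q]}$ confines the comparison of $I^q$ with $I^{[q]}$ to a neighborhood of $V(Q)$, where Lemma~\ref{lem:box} applies. We bound $\operatorname{e}_{\mathrm{HK}}(G)$ from both sides. The lower bound says that $G$ must leave the whole rectangle of Figure~\ref{fig:corner} free; it uses both halves of \eqref{eq:sharp}.

\begin{proposition}\label{prop:lower}
For every $q$, $\ \operatorname{e}_{\mathrm{HK}}(G)\ge q^dE\rho-o(N)$.
\end{proposition}

\begin{proof}
Since $\ell((I+Q)/I)=N-\rho$, Lemma~\ref{lem:elem}(a) and the first half of \eqref{eq:sharp} give, in the ring $S$,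
\[
\operatorname{e}_{\mathrm{HK}}(I+Q)\ge\operatorname{e}_{\mathrm{HK}}(I)-E(N-\rho)\ge E\rho-o(N).
\]
By \eqref{eq:WY} for $I^q$ we have $\operatorname{e}_{\mathrm{HK}}(I^q)\ge q^d\operatorname{e}(I)/d!$, so the second half of \eqref{eq:sharp} gives
\[
\operatorname{e}_{\mathrm{HK}}(I^{[q]})-\operatorname{e}_{\mathrm{HK}}(I^q)\le q^d\bigl(\operatorname{e}_{\mathrm{HK}}(I)-\operatorname{e}(I)/d!\bigr)\le o(N).
\]
Lemma~\ref{lem:elem}(c) for $I^{[q]}\subset I^q$ and $X=Q^{[q]}$ now yields
$\operatorname{e}_{\mathrm{HK}}(G)\ge\operatorname{e}_{\mathrm{HK}}((I+Q)^{[q]})-o(N)=q^d\operatorname{e}_{\mathrm{HK}}(I+Q)-o(N)$.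
\end{proof}

\begin{proposition}\label{prop:upper}
There are constants $\gamma>0$ and $C_2$, independent of $q$ and $n$, such that for all large $q$,
\[
\operatorname{e}_{\mathrm{HK}}(G)\le q^d\Bigl(E+\frac{C_2}q-\frac\gamma2\Bigr)\rho+o(N).
\]
\end{proposition}

\begin{proof}
\emph{Constants.} Since $h\ge1$, prime avoidance gives $y\in Q$ outside all minimal primes of $S$. As $S$ is reduced, $y$ is a nonzerodivisor on $S$ and on $S_Q$, so $\dim S_Q/(y)=h-1$. By Lemma~\ref{lem:elem}(d) there is $C_1$ with $\ell(S_Q/(Q^{[q]}S_Q,y))\le C_1q^{h-1}$ for all $q$. Fix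
\[
c\in(0,1]\ \text{ with }\ cC_1\le\tfrac14,\qquad\text{an integer }w\ge2\ \text{ with }\ \frac{\operatorname{e}_{\mathrm{HK}}(D)}{w\delta}\le2^{-s},\qquad\gamma=\frac c{4w}.
\]
The number $w$, which was $4$ in the model case, is the number of steps after which $I$ is half as deep. The number $c$ places the dashed line low enough to leave a definite height above it. For $q\ge w/c$ put $i=\lfloor cq/w\rfloor\ge1$ and $j=wi\le cq$. Then $i\le q/2$, so $q-i\ge1$.

\emph{Splitting along $y^j$.} Lemma~\ref{lem:elem}(b) gives $\operatorname{e}_{\mathrm{HK}}(G)\le\operatorname{e}_{\mathrm{HK}}(G+(y^j))+\operatorname{e}_{\mathrm{HK}}(G:y^j)$. For the first term we use only $G+(y^j)\supset I^{[q]}+L_1$ with $L_1=Q^{[q]}+(y^j)$. For the second we use mixed products. Let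
\[
\mathfrak a=\mathfrak a_n=(I:y^w)\supset I,\qquad\mathfrak b=\mathfrak b_n=\mathfrak a^iI^{q-i}\supset I^q\supset I^{[q]} .
\]
Then $y^j\mathfrak b=(y^w\mathfrak a)^iI^{q-i}\subset I^q$, so $G:y^j\supset\mathfrak b+L_2$ with $L_2=(Q^{[q]}:y^j)$. The ideals $L_1,L_2$ contain $Q^{[q]}$ and do not depend on $n$. Define the normalized heights of the two pieces by
\[
u=q^{-h}\operatorname{e}_{\mathrm{HK}}(L_1S_Q),\qquad v=q^{-h}\operatorname{e}_{\mathrm{HK}}(L_2S_Q).
\]
Apply Lemma~\ref{lem:box} to $I^{[q]}+L_1$ and to $\mathfrak b+L_2$. Since $\operatorname{e}_{\mathrm{HK}}(I^{[q]}D)=q^s\operatorname{e}_{\mathrm{HK}}(ID)\le q^s\rho+o(N)$ by Lemma~\ref{lem:generic}(b),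
\begin{equation}\label{eq:split}
\operatorname{e}_{\mathrm{HK}}(G)\le q^du\,\rho+q^hv\operatorname{e}_{\mathrm{HK}}(\mathfrak bD)+o(N).
\end{equation}

\emph{The width of the upper piece.} Since $(I:y^m):y=(I:y^{m+1})$, iterating Lemma~\ref{lem:elem}(b) gives
\[
N=\sum_{m=0}^{w-1}\ell\bigl(S/((I:y^m)+(y))\bigr)+\ell(S/(I:y^w)).
\]
The first $w$ terms play the role of the row lengths $\beta_m$. For $m<w$ we have $(I:y^m)+(y)\subset\mathfrak a+Q$, so each of them is at least $\ell(D/\mathfrak aD)$. Hence $\ell(D/\mathfrak aD)\le N/w\le\rho/(w\delta)$; this is where the concentration $\rho\ge\delta N$ is used. By \eqref{eq:WY} in $D$, the choice of $w$ and Lemma~\ref{lem:generic}(b),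
\[
\operatorname{e}(\mathfrak aD)\le s!\operatorname{e}_{\mathrm{HK}}(D)\frac\rho{w\delta}\le2^{-s}s!\,\rho,\qquad\operatorname{e}(ID)\le s!\operatorname{e}_{\mathrm{HK}}(ID)\le s!\,(\rho+\eta)
\]
with $0\le\eta=\eta_n\le o(N)$. Lemma~\ref{lem:product} for $\mathfrak bD=(\mathfrak aD)^i(ID)^{q-i}$ yields
\[
\operatorname{e}_{\mathrm{HK}}(\mathfrak bD)\le\Bigl(\frac{i+s}2+q-i+s\Bigr)^s(\rho+\eta)=q^s\Bigl(1-\frac i{2q}+\frac{3s}{2q}\Bigr)^s(\rho+\eta).
\]
Since $i/q\ge c/w-1/q$, the last bracket is at most $1-2\gamma+(3s+1)/(2q)$, which is at most $1-\gamma$ for $q\ge(3s+1)/(2\gamma)$. The bracket is positive and $s\ge1$, so for such $q$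
\begin{equation}\label{eq:width}
\operatorname{e}_{\mathrm{HK}}(\mathfrak bD)\le q^s(1-\gamma)\rho+o(N).
\end{equation}

\emph{The heights.} We show that $u+v$ is at most about $E$ and that $v\ge\frac12$. Let $x'$ and $C'$ be as in Lemma~\ref{lem:uniform} for $S_Q$, and choose $C''$ with $\ell(S_Q/(Q^{[q]}S_Q,x'))\le C''q^{h-1}$ for all $q$ by Lemma~\ref{lem:elem}(d). Put $C_2=2C'C''+C'$. For an ideal $J\supset Q^{[q]}S_Q$, Lemma~\ref{lem:uniform} with exponent $1$ gives
\begin{equation}\label{eq:Jbound}
\operatorname{e}_{\mathrm{HK}}(J)\le\ell(S_Q/J)+C'C''q^{h-1}.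
\end{equation}
We have $L_1S_Q=(Q^{[q]}S_Q,y^j)$ and $L_2S_Q=(Q^{[q]}S_Q:y^j)$, so their colengths add up to $\ell(S_Q/Q^{[q]}S_Q)$ by Lemma~\ref{lem:elem}(b). Apply \eqref{eq:Jbound} to both ideals, then Lemma~\ref{lem:uniform} to $QS_Q$ with exponent $q$, then Lemma~\ref{lem:local}:
\[
u+v\le q^{-h}\ell(S_Q/Q^{[q]}S_Q)+\frac{2C'C''}q\le\operatorname{e}_{\mathrm{HK}}(S_Q)+\frac{C_2}q\le E+\frac{C_2}q .
\]
By \eqref{eq:Jbound}, the last part of Lemma~\ref{lem:elem}(b) and $j\le cq$,
\[
u\le q^{-h}\,j\,C_1q^{h-1}+\frac{C_2}q\le\frac14+\frac{C_2}q .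
\]
Lemma~\ref{lem:elem}(b) for multiplicities and \eqref{eq:range} for $S_Q$, which has dimension $h\ge1$, give $u+v\ge q^{-h}\operatorname{e}_{\mathrm{HK}}(Q^{[q]}S_Q)=\operatorname{e}_{\mathrm{HK}}(S_Q)\ge1$. Hence $v\ge\frac12$ for $q\ge4C_2$.

\emph{Conclusion.} By \eqref{eq:split} and \eqref{eq:width}, $\operatorname{e}_{\mathrm{HK}}(G)\le q^d(u+v-\gamma v)\rho+o(N)$ for large $q$, and $u+v-\gamma v\le E+C_2/q-\gamma/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If the theorem fails, then $\Lambda(R)=\operatorname{e}_{\mathrm{HK}}(R)$ by \eqref{eq:range}, and Proposition~\ref{prop:reduction} provides the data of Section~\ref{sec:Q}. The case $d=1$ was excluded by Lemma~\ref{lem:Q}. For $d\ge2$, fix $q>2C_2/\gamma$ large enough for Proposition~\ref{prop:upper}. With Proposition~\ref{prop:lower} we obtain $q^d(\gamma/2-C_2/q)\rho\le o(N)$. This contradicts $\rho\ge\delta N$.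
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

To pass from $\Lambda(R)$ to the supremum over all ideals we need strictness for each single ideal. In dimension at least two the first inequality of \eqref{eq:WY} is always strict (cf.\ Hanes). The reason is that $I^{[q]}$ has a bounded number of generators, too few to fill $I^q$ in degrees slightly above $q$.

\begin{lemma}\label{lem:strict}
If $d\ge2$, then $\operatorname{e}(I)/d!<\operatorname{e}_{\mathrm{HK}}(I)$ for every $\mathfrak m$-primary ideal $I$ of $R$.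
\end{lemma}

\begin{proof}
Let $I=(g_1,\dots,g_r)$, let $\tau>0$ and $n=\lceil(1+\tau)q\rceil$. The module $(I^{[q]}+I^n)/I^n$ is generated by the classes of $g_1^q,\dots,g_r^q\in I^q$, and each is killed by $I^{n-q}$. Hence
\[
\ell(R/I^{[q]})\ge\ell(R/(I^{[q]}+I^n))\ge\ell(R/I^n)-r\,\ell(R/I^{n-q}).
\]
Divide by $q^d$ and let $q\to\infty$; as $n/q\to1+\tau$,
\[
\operatorname{e}_{\mathrm{HK}}(I)\ge\frac{\operatorname{e}(I)}{d!}\bigl((1+\tau)^d-r\tau^d\bigr)\ge\frac{\operatorname{e}(I)}{d!}\bigl(1+d\tau-r\tau^d\bigr).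
\]
Since $d\ge2$, we can choose $\tau>0$ with $\tau^{d-1}<d/r$, and then $1+d\tau-r\tau^d>1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(i) The number $\operatorname{e}((\widehat R)_{\mathrm{red}})$ is a positive integer. If it exceeds $1$, Theorem~\ref{thm:A} applies. Suppose that it equals $1$; by \eqref{eq:flat} we may assume that $R$ is complete. By \eqref{eq:assoc}, $1=\sum_P\operatorname{e}(R/P)$ over the primes with $\dim R/P=d$, so there is exactly one such prime $P$, and $\operatorname{e}(R/P)=1$. The complete domain $R/P$ is unmixed, and Nagata's theorem states that an unmixed local ring of multiplicity one is regular. So $R/P$ is regular of dimension $d$. (Conversely, a unique such prime with regular quotient gives multiplicity $1$ by the same formula.) We now repeat Example~\ref{ex:thick}. Let $\lambda=\ell(R_P)$. By \eqref{eq:assoc}, $\operatorname{e}_{\mathrm{HK}}(R)=\lambda\operatorname{e}_{\mathrm{HK}}(R/P)=\lambda$. For $I=P+\mathfrak m^n$ we have $\ell(R/I)=\binom{n+d-1}d\to\infty$ and $\operatorname{e}(I)=\lambda\operatorname{e}(\mathfrak m^n(R/P))=\lambda n^d$.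 Hence $\operatorname{e}(I)/(d!\,\ell(R/I))\to\lambda$, and $\Lambda(R)=\operatorname{e}_{\mathrm{HK}}(R)$ by \eqref{eq:range}.

(ii) Let $d\ge2$ and suppose that $\operatorname{e}((\widehat R)_{\mathrm{red}})>1$. By Theorem~\ref{thm:A} there is $N_0$ such that the supremum over the ideals with $\ell(R/I)>N_0$ is less than $\operatorname{e}_{\mathrm{HK}}(R)$. If $\ell(R/I)\le N_0$, then $\operatorname{e}(I)$ is a positive integer bounded by $d!\operatorname{e}_{\mathrm{HK}}(R)N_0$, so the ratio $\operatorname{e}(I)/(d!\,\ell(R/I))$ takes only finitely many values on these ideals. Each value is less than $\operatorname{e}_{\mathrm{HK}}(I)/\ell(R/I)\le\operatorname{e}_{\mathrm{HK}}(R)$ by Lemma~\ref{lem:strict}. So the supremum over all $I$ is less than $\operatorname{e}_{\mathrm{HK}}(R)$. If $\operatorname{e}((\widehat R)_{\mathrm{red}})=1$, the supremum lies between $\Lambda(R)$ and $\operatorname{e}_{\mathrm{HK}}(R)$, which are equal by (i).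

For $d=1$, Lemma~\ref{lem:product} gives $\operatorname{e}(\mathfrak m)=\operatorname{e}_{\mathrm{HK}}(\mathfrak m)$, so $I=\mathfrak m$ attains the value $\operatorname{e}_{\mathrm{HK}}(R)$ in every such ring, including those with $\operatorname{e}((\widehat R)_{\mathrm{red}})>1$ such as the node of Example~\ref{ex:node}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HH} Hochster and Huneke, \emph{F-regularity, test elements, and base change}, 1994.

\bibitem{HMQS} Craig Huneke, Linquan Ma, Pham Hung Quy and Ilya Smirnov, \emph{Asymptotic Lech's inequality}, arXiv:1907.08344 (2019).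

\bibitem{HS} Huneke and Swanson, \emph{Integral closure}.

\bibitem{HY} Huneke and Yao, 2002.

\bibitem{Kunz} Kunz, \emph{On Noetherian rings of characteristic $p$}, 1976.

\bibitem{RS} Rees and Sharp, 1978.

\bibitem{WY} Watanabe and Yoshida, 2000.

\end{thebibliography}
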